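# Finite generation of the ring of automorphic forms on the stack of $G$-zips

## 1. Zip data, and the guess that $R_{\mathsf{zip}}$ is a polynomial ring

We study a ring $R_{\mathsf{zip}}$ that has one graded piece for each character of a maximal torus, so infinitely many pieces, and we ask whether finitely many elements generate it. The first guess is: yes. A bolder guess is also tempting. In the smallest examples the ring is a polynomial ring, up to inverting some units, and the number of variables is the dimension of a Borel subgroup of a certain Levi subgroup $L$. We will see that the first guess is right in general, and that the bolder one fails for $\mathrm{PGL}_3$ but contains some truth. First we say what the ring is.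

**Notation.** Let $p$ be a prime, $k=\overline{\mathbb F}_p$, and let $G$ be a connected reductive group over $\mathbb F_p$; we also write $G$ for $G_k$. Let $\varphi$ be the $p$-power Frobenius, a homomorphism $G\to G$ over $k$; on a subgroup $H$ it is a homomorphism $H\to H^{(p)}$. For $\mathrm{GL}_n$ with its standard structure, $\varphi$ raises matrix entries to the $p$-th power. Let $\mu\colon\mathbb G_{\mathrm m,k}\to G$ be a cocharacter. After replacing $\mu$ by a $G(k)$-conjugate we fix a Borel pair $(B,T)$ over $\mathbb F_p$ such that $\mu$ factors through $T$. We write $R_u$ for the unipotent radical.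

**Definition (zip datum).** Let $P_+$ (resp. $P_-$) be the parabolic whose Lie algebra is the sum of the weight spaces of $\mathrm{Ad}\circ\mu$ of weight $\ge0$ (resp. $\le 0$), and $L=\mathrm{Cent}_G(\mu)$ their common Levi subgroup, so $T\subset L$. Put
$$P=P_-,\qquad Q=(P_+)^{(p)},\qquad M=L^{(p)},$$
where $M$ is a Levi subgroup of $Q$. We assume $B\subset P$, which the choice of $B$ can arrange. For $x\in P$, $y\in Q$ let $\bar x\in L$, $\bar y\in M$ be the Levi components. Put
$$E=\{(x,y)\in P\times Q:\varphi(\bar x)=\bar y\},\qquad (x,y)\cdot g=xgy^{-1}\ \text{ on } G .$$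
The stack of $G$-zips of Pink–Wedhorn–Ziegler is $G\text{-}\mathtt{Zip}^\mu=[E\backslash G]$.

**Definition (bundles, sections and the ring).** A representation $\rho\colon P\to\mathrm{GL}(V)$ gives a representation $E\to P\to \mathrm{GL}(V)$ through the first projection, hence a vector bundle $\mathcal V(\rho)$ on $[E\backslash G]$. Concretely,
$$H^0(G\text{-}\mathtt{Zip}^\mu,\mathcal V(\rho))=\{\text{morphisms } f\colon G\to V:\ f(e\cdot g)=\rho(x)f(g)\ \ \forall e=(x,y)\in E\}.\tag{1}$$
For $\lambda\in X^*(T)$, extended to $B$ trivially on $R_u(B)$, let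
$$V_I(\lambda)=\mathrm{ind}_B^P(\lambda)=\{f\in k[P]: f(xb)=\lambda(b)^{-1}f(x)\ \ \forall b\in B\},$$
with $P$ acting by left translation, $(qf)(x)=f(q^{-1}x)$. (Other sign conventions only reindex the grading below.) It is finite-dimensional because $P/B$ is projective. Let $\mathcal V_I(\lambda)$ be the bundle of $V_I(\lambda)$. Multiplication of functions gives maps $V_I(\lambda)\otimes V_I(\lambda')\to V_I(\lambda+\lambda')$, and these make
$$R_{\mathsf{zip}}=\bigoplus_{\lambda\in X^*(T)}H^0(G\text{-}\mathtt{Zip}^\mu,\mathcal V_I(\lambda))$$
a $k$-algebra, the ring of automorphic forms on $G\text{-}\mathtt{Zip}^\mu$.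

The question is a conjecture in Jean-Stefan Koskivirta, "The stack of $G$-zips is a Mori dream space", arXiv:2402.09852 (2024): *is $R_{\mathsf{zip}}$ a finitely generated $k$-algebra for every $(G,\mu)$?* The cases recorded there are $G=\mathrm{Sp}_{4,\mathbb F_p}$ with $\mu$ of Siegel type, where $L\simeq\mathrm{GL}_2$ and $R_{\mathsf{zip}}$ is a polynomial algebra in three variables; the extremal cases $P=G$ and $P=B$; and $G_k\simeq\mathrm{GL}_{3,k}$ with any $\mu$.

**Test 1: a torus.** Let $G=T$. Then $P=Q=L=M=T$, $E=\{(x,\varphi(x))\}$, and $V_I(\lambda)$ is one-dimensional, equal to $\lambda$. A section is an $F\in k[T]$ with $F(x\varphi(x)^{-1}g)=\lambda(x)F(g)$. Every character of $T$, viewed as a function, is such an eigenfunction for some $\lambda$. So the sum over all $\lambda$ is $R_{\mathsf{zip}}=k[T]$, a Laurent polynomial ring in $\dim T$ variables. It is finitely generated, and polynomial only after we allow units.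

For the other tests we use one elementary device.

**Division check.** Let $S\subset S'\subset K$ be domains and $0\neq z\in S$. If $S[1/z]=S'[1/z]$ and $S\cap zK=zS$, then $S=S'$. Indeed, for $s'\in S'$ take the least $m\ge0$ with $z^ms'\in S$. If $m\geq 1$, then $z^ms'\in S\cap zK=zS$; cancelling $z$ gives $z^{m-1}s'\in S$, a contradiction.

**Test 2: $\mathrm{SL}_2$ with $P=B$.** Let $\mu(t)=\mathrm{diag}(t,t^{-1})$. The root vector $E_{21}$ has weight $-2$, so $P=B$ is lower triangular, $Q$ is upper triangular, and $L=M=T$. Again $V_I(\lambda)=\lambda$. A section is an $F$ with $F(xgy^{-1})=\lambda(x)F(g)$. Taking $\bar x=1$, we see that $F$ is invariant under $R_uP\times R_uQ$; what remains is an eigenvector condition for $T$. Hence $R_{\mathsf{zip}}=k[\mathrm{SL}_2]^{R_uP\times R_uQ}$. Write $g=\begin{pmatrix}a&b\\c&d\end{pmatrix}$. Where $a\ne0$, the group $R_uP\times R_uQ$ moves $g$ to $\mathrm{diag}(a,a^{-1})$ and $a$ is invariant, so the invariants on $a\neq0$ are $k[a^{\pm1}]$. The division check with $S=k[a]$, $z=a$ applies, because $k[a]/(a)=k$ injects into $k[\mathrm{SL}_2]/(a)\neq0$.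 So $R_{\mathsf{zip}}=k[a]$: polynomial, in $1=\dim T$ variable.

For larger $P$ the modules $V_I(\lambda)$ are no longer one-dimensional. Before we test further, we remove them.

## 2. $R_{\mathsf{zip}}$ is the invariant ring $k[G]^{U'}$

Let $B_L=B\cap L$, a Borel subgroup of $L$, and $U_L=R_u(B_L)$. Since $B\subset P$, we have $R_u(B)=U_L\ltimes R_uP$. Define
$$E'=\{(x,y)\in E:x\in B\},\qquad U'=\{(x,y)\in E:x\in R_u(B)\},\qquad \sigma\colon P\to E,\ \ \sigma(x)=(x,\varphi(\bar x)).$$
The map $\sigma$ is a homomorphism because $x\mapsto\bar x$ and $\varphi$ are. If $(x,y)\in E$, then $y=\varphi(\bar x)v$ with $v\in R_uQ$. Hence $E=\sigma(P)\cdot(1\times R_uQ)$, and $1\times R_uQ$ is normal, being the kernel of $E\to P$. In the same way $E'=U'\rtimes\sigma(T)$. Writing $x=uw$ with $u\in U_L$, $w\in R_uP$, so $\bar x=u$, we get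
$$U'=(R_uP\times R_uQ)\rtimes\{(u,\varphi(u)):u\in U_L\}.\tag{2}$$

**Proposition 1.** $R_{\mathsf{zip}}\cong k[G]^{U'}$ as $k$-algebras. The piece of degree $\lambda$ corresponds to the $F\in k[G]^{U'}$ with $F(\sigma(t)\cdot g)=\lambda(t)F(g)$ for $t\in T$.

**Step 1: from sections to functions.** The purpose is to replace a vector-valued $f$ by a scalar function. Let $f\colon G\to V_I(\lambda)$ be a section, and put $F(g)=f(g)(1)$. For $e=(x,y)\in E'$ we have $F(e\cdot g)=(xf(g))(1)=f(g)(x^{-1})=\lambda(x)f(g)(1)$, so
$$F(e\cdot g)=\lambda(x)F(g)\qquad\forall e=(x,y)\in E'.\tag{3}$$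
For every $x\in P$, $f(g)(x)=(x^{-1}f(g))(1)=f(\sigma(x)^{-1}\cdot g)(1)=F(\sigma(x)^{-1}\cdot g)$. So $F$ determines $f$.

**Step 2: back from functions to sections.** The purpose is to show that every $F\in k[G]$ with (3) arises. Put $f(g)(x)=F(\sigma(x)^{-1}\cdot g)$, an element of $k[P]\otimes k[G]$. For $b\in B$,
$$f(g)(xb)=F(\sigma(b)^{-1}\sigma(x)^{-1}\cdot g)=\lambda(b)^{-1}f(g)(x).$$
Write $f=\sum_ia_i\otimes g_i$ with the $g_i\in k[G]$ linearly independent. The displayed condition is linear, so each $a_i$ satisfies it, that is, $f\in V_I(\lambda)\otimes k[G]$. Now let $e=\sigma(x_0)(1,u)$ with $u\in R_uQ$ be an arbitrary element of $E$; its first component is $x_0$. By normality of $1\times R_uQ$,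
$$\sigma(x)^{-1}e=\sigma(x^{-1}x_0)(1,u)=(1,u')\,\sigma(x_0^{-1}x)^{-1}\qquad\text{with } u'\in R_uQ .$$
Since $(1,u')\in E'$ and $\lambda(1)=1$, (3) shows that $F$ is invariant under $(1,u')$. So $f(e\cdot g)(x)=F(\sigma(x_0^{-1}x)^{-1}\cdot g)=f(g)(x_0^{-1}x)$, that is, $f(e\cdot g)=x_0f(g)$. Thus $f$ is a section, and $f(g)(1)=F(g)$.

**Step 3: summing over $\lambda$.** The purpose is to make the characters disappear. Since $\lambda$ is trivial on $R_u(B)$ and $E'=U'\rtimes\sigma(T)$, condition (3) says that $F\in k[G]^{U'}$ and $F(\sigma(t)\cdot g)=\lambda(t)F(g)$. The torus $\sigma(T)\cong T$ normalizes $U'$ and acts rationally on $k[G]^{U'}$, so $k[G]^{U'}$ is the direct sum of its weight spaces, and each weight space corresponds to exactly one $\lambda$. The isomorphism is multiplicative, because the product on the $V_I(\lambda)$ is multiplication of functions and evaluation at $1$ is multiplicative. $\square$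

## 3. $\mathrm{SL}_2$ with trivial $\mu$, $\mathrm{PGL}_3$, and the theorems

**Test 3: $\mathrm{SL}_2$ with $\mu=1$.** Here $P=Q=L=M=G$. Let $B$ be lower triangular. By (2), $U'=\{(u,\varphi(u))\}$ with $u=\begin{pmatrix}1&0\\s&1\end{pmatrix}$. In $ug\varphi(u)^{-1}$ one adds $s$ times row 1 to row 2, then subtracts $s^p$ times column 2 from column 1. Hence
$$b\mapsto b,\qquad a\mapsto a-s^pb,\qquad d\mapsto d+sb .$$
Besides $b$, the function $f=ab^{p-1}+d^p$ is invariant: the terms $\mp s^pb^p$ cancel. We claim $R_{\mathsf{zip}}=k[b,f]$. Where $b\neq0$ we have $c=(ad-1)/b$, so $k[\mathrm{SL}_2][1/b]=k[a,d,b^{\pm1}]=k[b^{\pm1},f][y]$ with $y=d/b\mapsto y+s$, since $a=fb^{1-p}-by^p$. A polynomial in $y$ that is invariant under all translations is constant, so the invariants are $k[b^{\pm1},f]$. Modulo $b$ we have $ad=1$ and $f=d^p$, which is transcendental over $k$; so $k[b,f]/(b)$ injects into $k[\mathrm{SL}_2]/(b)$, and the division check gives the claim. The ring is polynomial in $2=\dim B$ variables. For $t=\mathrm{diag}(z,z^{-1})$ the element $\sigma(t)$ multiplies $b$ by $z^{p+1}$ and $f$ by $z^{p(p-1)}$,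 so the degrees that occur form the monoid generated by $p+1$ and $p(p-1)$.

**Test 4: $\mathrm{PGL}_3$ with $P=B$.** Let $G=\mathrm{PGL}_3$ and let $\mu$ be the image of $\mathrm{diag}(t^2,t,1)$, so $P=B$ is lower triangular, $Q$ is upper triangular, and $U'=U^-\times U^+$ with $U^{\mp}$ lower and upper unipotent. On $\mathrm{GL}_3$ the leading principal minors $\Delta_1,\Delta_2,\Delta_3=\det$ are $U'$-invariant, and we claim
$$k[\mathrm{GL}_3]^{U^-\times U^+}=S:=k[\Delta_1,\Delta_2,\Delta_3^{\pm1}].$$
On the big cell $\Delta_1\Delta_2\ne0$, which is $U^-\times T\times U^+$, the invariants are $k[T]=k[\Delta_1^{\pm1},\Delta_2^{\pm1},\Delta_3^{\pm1}]$. Next, $S/\Delta_1S$ injects into $k[\mathrm{GL}_3]/(\Delta_1)$, and $S/\Delta_2S$ into $k[\mathrm{GL}_3]/(\Delta_2)$: on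
$$\begin{pmatrix}0&x&0\\y&0&0\\0&0&z\end{pmatrix},\qquad \begin{pmatrix}x&0&0\\0&0&y\\0&z&0\end{pmatrix}$$
we have $\Delta_1=0$, $\Delta_2=-xy$, $\Delta_3=-xyz$ in the first case and $\Delta_2=0$, $\Delta_1=x$, $\Delta_3=-xyz$ in the second, and the remaining minors are algebraically independent. So an element of $S$ divisible by $\Delta_1\Delta_2$ in $k[\mathrm{GL}_3]$ is divisible by $\Delta_1$ in $S$, and the quotient is divisible by $\Delta_2$ in $S$. The division check with $z=\Delta_1\Delta_2$ proves the claim.

For $\mathrm{PGL}_3$ we take the part of degree $0$, spanned by the $\Delta_1^i\Delta_2^j\Delta_3^l$ with $i,j\ge0$ and $i+2j+3l=0$, that is, $i\equiv j \bmod 3$. The monoid of such $(i,j)$ is generated by $(1,1),(3,0),(0,3)$. So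
$$R_{\mathsf{zip}}=k[x,y,z]/(x^3-yz),\qquad x=\frac{\Delta_1\Delta_2}{\Delta_3},\quad y=\frac{\Delta_1^3}{\Delta_3},\quad z=\frac{\Delta_2^3}{\Delta_3^2}.$$
This is not a UFD. The ring is a $\mathbb Z^2$-graded domain with degree-zero part $k$, so factors of homogeneous elements are homogeneous; hence $x$, whose degree $(1,1)$ is indecomposable in the monoid, is irreducible. But $x$ divides $yz$ and divides neither $y$ nor $z$. So $R_{\mathsf{zip}}$ is not a polynomial ring, even after inverting units (its only units are constants). It is still finitely generated, of dimension $2=\dim T=\dim B_L$.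

What survives of the guess is the following.

**Theorem 1.** $R_{\mathsf{zip}}$ is a finitely generated $k$-algebra for every $(G,\mu)$.

**Theorem 2.** Let $B_L=B\cap L$.

1. For every finite-dimensional algebraic representation $(V,\rho)$ of $P$, $\bigoplus_{\lambda}H^0(G\text{-}\mathtt{Zip}^\mu,\mathcal V(\rho)\otimes\mathcal V_I(\lambda))$ is a finitely generated $R_{\mathsf{zip}}$-module.
2. $R_{\mathsf{zip}}$ is a normal domain of Krull dimension $\dim B_L$. So it needs at least $\dim B_L$ generators; this bound is attained for $\mathrm{Sp}_4$ Siegel, where $\dim B_L=3$.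
3. If $\mathrm{Pic}(G_k)=0$, then $R_{\mathsf{zip}}$ is a UFD.
4. $\{\lambda: H^0(G\text{-}\mathtt{Zip}^\mu,\mathcal V_I(\lambda))\neq0\}$ is a finitely generated monoid. For every finitely generated submonoid $\Gamma\subset X^*(T)$, the algebra $\bigoplus_{\lambda\in\Gamma}H^0(G\text{-}\mathtt{Zip}^\mu,\mathcal V_I(\lambda))$ is finitely generated.

Test 4 shows that the conclusion of part 3 can fail when the hypothesis on $\mathrm{Pic}$ is dropped. Theorem 1 will come from a statement about reductive groups over any algebraically closed field.

**Definition ($H$-algebra).** For a linear algebraic group $H$ over $k$, an *$H$-algebra* is a commutative $k$-algebra with a rational action of $H$ by $k$-algebra automorphisms; rational means that every element lies in a finite-dimensional $H$-stable subspace on which $H$ acts algebraically. Example: $k[H]$ with left translation.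

**Theorem A.** Let $k$ be any algebraically closed field, $\mathcal G$ connected reductive over $k$, $\mathcal P=\Lambda\ltimes R_u\mathcal P$ a parabolic subgroup with Levi $\Lambda$, $\theta\colon H\to\Lambda$ any homomorphism from a connected reductive group $H$, and $U_H\subset H$ a maximal unipotent subgroup. For every finitely generated $\mathcal G$-algebra $A$, the algebra $(A^{R_u\mathcal P})^{\theta(U_H)}$ is finitely generated.

## 4. One unipotent group at a time: $P=B$, $P=G$, and what lies between

By Proposition 1, $R_{\mathsf{zip}}$ is a ring of invariants in a finitely generated algebra. The standard theorem on such rings is this.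

**Fact N** (Haboush, Ann. of Math. 102 (1975); Nagata, J. Math. Kyoto Univ. 3 (1964)). If $H$ is connected reductive and $A$ is a finitely generated $H$-algebra, then $A^H$ is finitely generated.

But $U'$ is unipotent, and for unipotent groups there is no such theorem: by Nagata's counterexample, already over $\mathbb C$ the invariants of a unipotent group acting linearly on a polynomial ring may fail to be finitely generated. There is one favorable kind of unipotent group. If $U$ is a *maximal* unipotent subgroup of a connected reductive $H$ and $A$ is a finitely generated $H$-algebra, then $A^U$ is finitely generated; this is Lemma 3 below. A sensible first plan is to use it directly, and at the two extremes it works.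

- If $P=B$, then $L=T$, $U_L=1$, and $U'=R_uB\times R_uQ$ is maximal unipotent in $G\times G$, which acts on $k[G]$.
- If $P=G$, then $U'=\{(u,\varphi(u)):u\in U_L\}$. Let $H=G$ act on $k[G]$ through $x\mapsto(x,\varphi(x))$; then $U'$ is the image of a maximal unipotent subgroup of $H$.

In between, neither works. By (2), a maximal unipotent subgroup of $G\times G$ has dimension $\dim U'+\dim U_L$, so $U'$ is too small unless $P=B$; and the image of $L$ under $x\mapsto(x,\varphi(x))$ does not contain $R_uP\times R_uQ$. The method behind Lemma 3 also stops here. It breaks $k[H]^U$ into pieces under a torus normalizing $U$, and uses that the quotient of $H$ by $U$ and this torus is projective. To imitate it with $\mathcal G=G\times G$ we would need a group $N\supset U'$, with $U'$ normal in $N$, $N/U'$ a torus and $\mathcal G/N$ projective. Then $N$ contains a Borel subgroup of $\mathcal G$, hence unipotent subgroups of dimension $\dim U'+\dim U_L$. But a torus has no nontrivial unipotent elements, so all unipotent elements of $N$ lie in $U'$. This is a contradiction when $U_L\ne1$.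

The shape of (2) suggests two stages: first take invariants under $R_uP\times R_uQ$; what remains is an algebra on which $L\times M$ acts, and the graph of $U_L$ is the image of a maximal unipotent subgroup of $L$. We try this by hand.

**Test 5: $\mathrm{GL}_3$ with $\mu(t)=\mathrm{diag}(t,1,1)$.** Write $g=\begin{pmatrix}a&b\\c&D\end{pmatrix}$ with $a$ a scalar, $b$ a row, $c$ a column and $D$ of size $2\times2$. Here $P$ is block lower triangular, $Q$ is block upper triangular, $L=M=\mathrm{GL}_1\times\mathrm{GL}_2$, and $B$ is lower triangular.

*First stage.* $R_uP$ acts by $c\mapsto c+va$, $D\mapsto D+vb$, and $R_uQ$ by $b\mapsto b+aw$, $D\mapsto D+cw$. Both fix $a$, $\delta=\det g$, and the matrix $X=aD-cb$. Moreover $\det X=a\delta$, because $\delta=a\det(D-cb/a)$ where $a\neq0$. We claim that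
$$k[\mathrm{GL}_3]^{R_uP\times R_uQ}=S:=k[X_{11},X_{12},X_{21},X_{22},\delta^{\pm1}].$$
Note $a=\delta^{-1}\det X\in S$. The open set $a\neq0$ is $R_uP\times L\times R_uQ$, with $L$-component $\mathrm{diag}(a,a^{-1}X)$. So the invariants there are $k[L]=k[a^{\pm1},X_{ij},(\det X)^{-1}]=S[1/a]$; in particular the five generators of $S$ are algebraically independent. Suppose $s\in S$ vanishes on $a=0$. There $X=-cb$ and $\delta=-b\,\mathrm{adj}(D)\,c$. For fixed nonzero $b,c$, $\delta$ takes all nonzero values as $D$ varies. So $s$ vanishes at all $(X,\delta)$ with $X$ of rank one and $\delta\ne0$, hence $\det X$, which is a prime element, divides $s$ in $S$. As $\det X=a\delta$ and $\delta$ is a unit, $s\in aS$. The division check with $z=a$ proves the claim.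

*Second stage.* Write $X=\begin{pmatrix}\alpha&\beta\\\gamma&\varepsilon\end{pmatrix}$. An element $u=\begin{pmatrix}1&0\\s&1\end{pmatrix}$ of $U_L$ acts by $X\mapsto uX\varphi(u)^{-1}$ and fixes $\delta$. As in Test 3, $\beta$, $\eta=\alpha\beta^{p-1}+\varepsilon^p$ and $\Delta=\det X$ are invariant. Inverting $\beta$ and putting $y=\varepsilon/\beta\mapsto y+s$, we get $k[X_{ij}][1/\beta]=k[\beta^{\pm1},\eta,\Delta][y]$, with invariants $k[\beta^{\pm1},\eta,\Delta]$. Modulo $\beta$ we have $\eta=\varepsilon^p$ and $\Delta=\alpha\varepsilon$, which are algebraically independent. The division check, applied after adjoining $\delta^{\pm1}$, gives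
$$R_{\mathsf{zip}}=k[\beta,\eta,\Delta,\delta^{\pm1}],$$
finitely generated, of dimension $4=\dim B_L$.

So the plan needs, in general, that the result of the first stage is finitely generated. For $A$ a finitely generated $\mathcal G$-algebra, what do we know about $R=A^{R_u\mathcal P}$? If $U_\Lambda$ is maximal unipotent in $\Lambda$, then $U_\Lambda R_u\mathcal P$ is maximal unipotent in $\mathcal G$, so Lemma 3 says that $R^{U_\Lambda}=A^{U_\Lambda R_u\mathcal P}$ is finitely generated. *The missing piece is a converse to Lemma 3: if $R^{U}$ is finitely generated, so is $R$.* That is Lemma 4, and it is the heart of the proof. Both lemmas rest on one statement about sections of line bundles on flag varieties. The lemmas of Sections 5 and 6 are essentially due to Hadžiev and Grosshans (see Grosshans, *The invariants of unipotent radicals of parabolic subgroups*, Invent. Math. 73 (1983), and *Contractions of the actions of reductive algebraic groups in arbitrary characteristic*, Invent. Math. 107 (1992)).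

## 5. The modules $\nabla(\nu)$ and invariants of a maximal unipotent subgroup

In this section and the next, $k$ is any algebraically closed field and $H$ is connected reductive with maximal torus $T_H$ and opposite Borels $B^\pm=T_HU^\pm$; put $U=U^+$. The positive roots are those of $U$, and $X_+\subset X^*(T_H)$ is the monoid of dominant weights. For $\nu\in X^*(T_H)$, extended to $B^-$ trivially on $U^-$, let
$$\nabla(\nu)=\{f\in k[H]:f(xb)=\nu(b)^{-1}f(x)\ \ \forall b\in B^-\},$$
with $H$ acting by left translation. We recall from Jantzen, *Representations of Algebraic Groups*, II.2: $\nabla(\nu)$ is the space of sections of a line bundle $\mathcal L_\nu$ on the projective variety $Y=H/B^-$, is finite-dimensional, and is nonzero exactly for $\nu\in X_+$. We have $\mathcal L_\nu^{n}=\mathcal L_{n\nu}$, and multiplication of sections is multiplication of functions, so $\nabla(\nu)\nabla(\nu')\subset\nabla(\nu+\nu')$. The torus $B^-/U^-$ acts on $\mathcal C:=k[H]^{U^-}$ (invariants for right translation) with weight spaces $\nabla(\nu)$, so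
$$\mathcal C=k[H]^{U^-}=\bigoplus_{\nu\in X_+}\nabla(\nu).$$
For a subspace $N$ of an algebra, $N^j$ denotes the span of the $j$-fold products; a product of several subspaces is likewise the span of products.

**Example.** Let $H=\mathrm{SL}_2$. Right multiplication by $\begin{pmatrix}1&0\\s&1\end{pmatrix}$ adds $s$ times column 2 to column 1, so $b,d$ are invariant. The division check with $z=b$ shows $\mathcal C=k[b,d]$: where $b\neq 0$ the coordinate ring is $k[b^{\pm1},d][a]$ with $a\mapsto a+sb$, and $d$ is transcendental modulo $b$. Identifying $X^*(T_H)$ with $\mathbb Z$, $\nabla(n)$ is the space of forms of degree $n$ in $b,d$. In characteristic $p$, $\nabla(p)$ contains the $H$-submodule $N=kb^p+kd^p$, which is proper. Still, $f=b^id^{p-i}$ satisfies $f^p=(b^p)^i(d^p)^{p-i}\in N^p$. This integral dependence is general.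

**Lemma 1.** Let $0\neq N\subset\nabla(\nu)$ be an $H$-submodule. Every $f\in\nabla(\nu)$ satisfies an equation $f^m+a_1f^{m-1}+\dots+a_m=0$ with $a_j\in N^j$.

*Proof.* The set of common zeros of $N$ in $Y$ is closed, $H$-stable, and not all of $Y$. As $H$ acts transitively on $Y$, it is empty. So $N$ defines a morphism $\psi\colon Y\to\mathbb P$ to a projective space with homogeneous coordinate ring $\mathrm{Sym}(N)$, with $\psi^*\mathcal O(1)=\mathcal L_\nu$, the linear coordinates pulling back to $N$. Since $\psi$ is proper, $\psi_*\mathcal O_Y$ is coherent, and by the projection formula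
$$\bigoplus_{n\ge0}H^0(Y,\mathcal L_\nu^{n})=\bigoplus_{n\ge0}H^0(\mathbb P,(\psi_*\mathcal O_Y)(n)).$$
By Serre's theorem, for a coherent sheaf $\mathcal F$ on $\mathbb P$ the module $\bigoplus_{n\ge0}H^0(\mathbb P,\mathcal F(n))$ is finite over $\mathrm{Sym}(N)$. So the graded ring $\bigoplus_n\nabla(n\nu)t^n\subset k[H][t]$ is a finite module over the image of $\mathrm{Sym}(N)$, whose degree-$j$ part is $N^jt^j$. Hence $ft$ is integral over this image. The degree-$m$ component of an integral equation of degree $m$ for $ft$ is the claimed equation, multiplied by $t^m$. $\square$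

**Lemma 2.** $\mathcal C=k[H]^{U^-}$ is finitely generated.

*Proof.* By Gordan's lemma $X_+$ is generated by finitely many $\nu_1,\dots,\nu_r$. Let $D\subset\mathcal C$ be the subalgebra generated by the finite-dimensional spaces $\nabla(\nu_i)$. Let $f\in\nabla(\nu)$ and write $\nu=\sum c_i\nu_i$. Then $N=\prod\nabla(\nu_i)^{c_i}\subset\nabla(\nu)$ is $H$-stable, nonzero because $k[H]$ is a domain, and all $N^j$ lie in $D$. By Lemma 1, $f$ is integral over $D$, so $\mathcal C$ is integral over $D$. The field $\mathrm{Frac}(\mathcal C)$ is a subextension of the finitely generated extension $k(H)/k$, hence finitely generated over $k$; it is algebraic over $\mathrm{Frac}(D)$, so it is finite over it. The integral closure of the finitely generated domain $D$ in a finite extension of $\mathrm{Frac}(D)$ is a finite $D$-module. It contains $\mathcal C$, and $D$ is noetherian, so $\mathcal C$ is a finite $D$-module. $\square$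

**Lemma 3.** If $A$ is a finitely generated $H$-algebra, then $A^U$ is finitely generated.

*Proof.* The idea is to trade $U$-invariants for $H$-invariants. View $A\otimes k[H]$ as the algebra of morphisms $\Phi\colon H\to A$ (each with values in a finite-dimensional subspace), with $(h\Phi)(x)=h\Phi(h^{-1}x)$. The subalgebra $A\otimes k[H]^U$ (right translations) consists of the $\Phi$ with $\Phi(xu)=\Phi(x)$ for $u\in U$. The $H$-invariants in it are the $\Phi$ with $\Phi(hx)=h\Phi(x)$ and $\Phi(xu)=\Phi(x)$. Such a $\Phi$ has $\Phi(x)=x\Phi(1)$, and $u\Phi(1)=\Phi(u)=\Phi(1)$. Conversely, for $a\in A^U$ the map $x\mapsto xa$ is a morphism, by rationality, with both properties. So $\Phi\mapsto\Phi(1)$ is an algebra isomorphism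
$$(A\otimes k[H]^U)^H\cong A^U .$$
Let $w\in H$ represent the longest Weyl element, so $w^{-1}U^-w=U$. Then $f\mapsto(x\mapsto f(xw))$ is an isomorphism $k[H]^U\cong k[H]^{U^-}$ compatible with left translation. By Lemma 2, $A\otimes k[H]^U$ is a finitely generated $H$-algebra, and Fact N applies. $\square$

All maximal unipotent subgroups of $H$ are conjugate, so Lemma 3 holds for each of them.

## 6. Recovering $R$ from its $U$-invariants

**Lemma 4.** Let $R$ be an $H$-algebra (with no finiteness assumed) such that $R^U$ is finitely generated. Then $R$ is finitely generated.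

The plan: filter $R$ by the height of weights so that $\mathrm{gr}\,R$ embeds in an algebra $C$ built from $R^U$ and $\mathcal C$ alone. This puts a ceiling on $\mathrm{gr}\,R$. Then find a finitely generated subalgebra $D_0$ of $\mathrm{gr}\,R$ over which the ceiling is integral. In characteristic $0$ the modules $\nabla(\nu)$ are simple and the embedding is onto; in characteristic $p$ it need not be, and Lemma 1 closes the difference. We may assume $R\neq0$.

**Step 1: the height filtration.** Its purpose is to order weights by one integer. Let $h(\lambda)=\sum_{\alpha>0}\langle\lambda,\alpha^\vee\rangle$. Then $h\ge0$ on $X_+$, and $h(\alpha)=2$ for simple $\alpha$, so $h(\alpha)>0$ for every positive root. For a rational $H$-module $M$, let $M_{\le n}$ be the largest $H$-submodule all of whose weights $\lambda$ satisfy $h(\lambda)\le n$; it exists because a sum of such submodules is again one.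

(a) $\bigcup_nM_{\le n}=M$, since every element lies in a finite-dimensional submodule. $M_{\le n}=0$ for $n<0$: the weights of a rational module are stable under the Weyl group, so a nonzero module has a dominant weight, where $h\ge0$. The span of $R_{\le m}R_{\le n}$ is an $H$-submodule whose weights are sums of weights of the factors, so $R_{\le m}R_{\le n}\subset R_{\le m+n}$. Also $1\in R_{\le0}$.

(b) Let $0\neq v\in M^U$ have weight $\nu$. As $U^-T_HU$ is dense in $H$, the submodule generated by $v$ is spanned by $U^-v$. For $u\in U^-$, $uv-v$ lies in weight spaces of weights $\nu-\sum(\text{positive roots})$ with nonempty sum. So the $\nu$-weight space of this submodule is $kv$, and its other weights have smaller height. Hence $v\in M_{\le h(\nu)}$.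

**Step 2: the associated graded algebra.** The purpose is to make each layer determined by its top weights. Put $\mathrm{gr}_n=R_{\le n}/R_{\le n-1}$ and $\mathrm{gr}\,R=\bigoplus_{n\ge0}\mathrm{gr}_n$, a graded $H$-algebra. Then
$$(\mathrm{gr}_n)_{\le n-1}=0,\tag{4}$$
because the preimage of this submodule in $R_{\le n}$ has only weights of height $\le n-1$, so it lies in $R_{\le n-1}$. Let $\mathrm{gr}_n^{\rm top}$ be the sum of the weight spaces of $\mathrm{gr}_n$ with $h=n$.

**Step 3: $R^U\cong\bigoplus_n\mathrm{gr}_n^{\rm top}$.** The purpose is to see $R^U$ inside $\mathrm{gr}\,R$. Let $\nu$ be a weight and $n=h(\nu)$. If $n<0$, then $R^U_\nu\subset R_{\le n}=0$ by (b) and (a). Let $n\ge0$. By (b), $R^U_\nu\subset R_{\le n}$. As $R_{\le n-1}$ has no weight of height $n$, the map $R^U_\nu\to(\mathrm{gr}_n)_\nu$ is injective. It is surjective: lift an element of $(\mathrm{gr}_n)_\nu$ to $r\in R_{\le n}$ of weight $\nu$. For $u\in U$, $ur-r$ lies in weight spaces with weights $\nu+\sum(\text{positive roots})$, of height $>n$, and these vanish in $R_{\le n}$; so $r\in R^U$. Since $T_H$ normalizes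 $U$, $R^U$ is the sum of its weight spaces, and summing over $\nu$ gives the isomorphism. It respects products. In particular $R^U_\nu\ne0$ only for $\nu\in X_+$, since a nonzero $U$-fixed weight vector is the vector of highest weight in the module it generates.

**Step 4: embedding $\mathrm{gr}\,R$ in $C$.** The purpose is to bound $\mathrm{gr}\,R$ from above. Let $\pi\colon\mathrm{gr}\,R\to\bigoplus_n\mathrm{gr}_n^{\rm top}=R^U$ be the projection that kills the weight spaces of $\mathrm{gr}_n$ with $h<n$. It is $T_H$-equivariant. It is an algebra homomorphism: a product of weight vectors of $\mathrm{gr}_n$ and $\mathrm{gr}_{n'}$ has height $n+n'$ only if both factors are in the top part. Elements of $U^-$ only add terms of smaller height, so $\pi(um)=\pi(m)$ for $u\in U^-$. Define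
$$\Theta(m)=\bigl(x\mapsto\pi(x^{-1}m)\bigr)\in R^U\otimes k[H].$$
For $b=tu$ with $t\in T_H$, $u\in U^-$ we have $\pi(b^{-1}x^{-1}m)=\pi(u^{-1}t^{-1}x^{-1}m)=t^{-1}\pi(x^{-1}m)$. So the $R^U_\nu$-component of $\Theta(m)$ is multiplied by $\nu(b)^{-1}$ when $x$ is replaced by $xb$, that is, it lies in $R^U_\nu\otimes\nabla(\nu)$. Hence $\Theta$ is an algebra homomorphism
$$\Theta\colon\mathrm{gr}\,R\to C:=\bigoplus_{\nu\in X_+}R^U_\nu\otimes\nabla(\nu)\subset R^U\otimes\mathcal C,$$
and it is $H$-equivariant: $\Theta(hm)(x)=\pi(x^{-1}hm)=\Theta(m)(h^{-1}x)$. It sends $\mathrm{gr}_n$ into the part with $h(\nu)=n$, so its kernel is the sum of the kernels on the $\mathrm{gr}_n$. The kernel on $\mathrm{gr}_n$ is an $H$-submodule, and evaluation at $x=1$ shows that it has zero top part. So its weights have height $\le n-1$, and it is $0$ by (4). Thus $\Theta$ is injective.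

The algebra $C$ is finitely generated: let $T_H$ act on $R^U\otimes\mathcal C$, which is finitely generated by hypothesis and Lemma 2, by the weight $\nu$ on $R^U_\nu$ and $-\nu'$ on $\nabla(\nu')$. The invariants are exactly $C$, and Fact N applies to the torus.

A subalgebra of a finitely generated algebra need not be finitely generated, so a lower bound is needed too.

**Step 5: a small subalgebra $D_0$.** Its purpose is to give this lower bound. Let $s_1,\dots,s_r$ be nonzero weight vectors generating $R^U$, of weights $\nu_1,\dots,\nu_r$, and let $S_i\subset\mathrm{gr}\,R$ be the $H$-submodule generated by the class of $s_i$. By (b), the $\nu_i$-weight space of $S_i$ is spanned by that class, and its other weights have smaller height, so $\pi(S_i)=ks_i$. For $m\in S_i$ we have $x^{-1}m\in S_i$, so $\Theta(m)$ takes values in $ks_i$. Hence $\Theta(S_i)=s_i\otimes N_i$ with $N_i\subset\nabla(\nu_i)$ an $H$-submodule, nonzero since $\Theta$ is injective. Let $D_0\subset\Theta(\mathrm{gr}\,R)$ be the subalgebra generated by the finite-dimensional spaces $s_i\otimes N_i$.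

**Step 6: $C$ is integral over $D_0$.** The purpose is to close the gap between the two bounds. The space $R^U_\nu$ is spanned by the monomials $s=\prod s_i^{c_i}$ with $\sum c_i\nu_i=\nu$, so $C$ is spanned by the elements $s\otimes f$ with $s=\prod s_i^{c_i}$ and $f\in\nabla(\sum c_i\nu_i)$. Put $N=\prod N_i^{c_i}\subset\nabla(\sum c_i\nu_i)$ (with $N=k\subset\nabla(0)$ if all $c_i=0$). It is an $H$-submodule, nonzero because $k[H]$ is a domain. Lemma 1 gives $f^m+\sum_ja_jf^{m-j}=0$ with $a_j\in N^j$, and multiplying by $s^m$,
$$(s\otimes f)^m+\sum_{j=1}^m(s^j\otimes a_j)(s\otimes f)^{m-j}=0 .$$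
Each $s^j\otimes a_j$ is a sum of products containing $jc_i$ factors from $s_i\otimes N_i$ for each $i$, so it lies in $D_0$. Sums of integral elements are integral, so $C$ is integral over $D_0$.

**Step 7: back to $R$.** Being finitely generated as an algebra and integral over $D_0$, $C$ is a finite $D_0$-module. As $D_0$ is noetherian, the submodule $\Theta(\mathrm{gr}\,R)\supset D_0$ is a finite $D_0$-module. So $\mathrm{gr}\,R$ is a finitely generated algebra. Choose homogeneous generators and lift them to $R$, a generator of degree $n$ to $R_{\le n}$; let $R'$ be the subalgebra the lifts generate. Then $R_{\le n}\subset R'$ by induction on $n$, starting from $R_{\le-1}=0$: for $r\in R_{\le n}$ its class in $\mathrm{gr}_n$ is a polynomial of degree $n$ in the generators, and the same polynomial in the lifts differs from $r$ by an element of $R_{\le n-1}\subset R'$. As $\bigcup R_{\le n}=R$, we get $R'=R$. $\square$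

**Example: $\Theta$ need not be onto.** In characteristic $p$, let $H=\mathrm{SL}_2$ act on $R=k[x^p,y^p]\subset k[x,y]$, with $ux=x$ and $uy=y+sx$ for $u\in U$. Then $R^U=k[x^p]$, so $C=\bigoplus_nkx^{pn}\otimes\nabla(pn)$. Write $V_n$ for the span of the monomials of degree $n$ in $x^p,y^p$. A nonzero submodule of $V_n$ contains a nonzero $U$-fixed vector, so it contains $x^{pn}$, of height $pn$. Since $R^U$ is spanned by the $x^{pn}$, one in each height $pn$, it follows that $R_{\le m}=\bigoplus_{pn\le m}V_n$ and $\mathrm{gr}\,R=R$: a submodule with weights of height $\leq m$ has its $U$-fixed vectors in $\bigoplus_{pn\le m}V_n$, so it meets $\bigoplus_{pn>m}V_n$ in $0$, and so does its projection there, whose weights also have height $\le m$. As $R$ is generated by $S_1=V_1$, we have $\Theta(\mathrm{gr}\,R)=D_0$, whose part over $x^p$ has dimension $2$, while $\dim\nabla(p)=p+1>2$.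

## 7. Theorem A, and $k[G]^{U'}$ as a two-stage invariant ring

**Proof of Theorem A.** *First stage: $R=A^{R_u\mathcal P}$ is finitely generated.* Since $\Lambda$ normalizes $R_u\mathcal P$, $R$ is a $\Lambda$-algebra. Let $U_\Lambda\subset\Lambda$ be maximal unipotent. A Borel subgroup of $\Lambda$ times $R_u\mathcal P$ is a Borel subgroup of $\mathcal G$, so $U_\Lambda R_u\mathcal P$ is maximal unipotent in $\mathcal G$. By Lemma 3 for $\mathcal G$, $R^{U_\Lambda}=A^{U_\Lambda R_u\mathcal P}$ is finitely generated. By Lemma 4 for the connected reductive group $\Lambda$, $R$ is finitely generated.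

*Second stage: invariants of $\theta(U_H)$.* Through $\theta$, $R$ is a finitely generated $H$-algebra, and $R^{\theta(U_H)}=R^{U_H}$ is finitely generated by Lemma 3 for $H$. $\square$

**Proof of Theorem 1.** Apply Theorem A with the following data.

- $\mathcal G=G\times G$ acts on $A=k[G]$ by $((x,y)F)(g)=F(x^{-1}gy)$. This is a finitely generated $\mathcal G$-algebra, and it restricts to the action of $E$ on $k[G]$ induced by $(x,y)\cdot g=xgy^{-1}$.
- $\mathcal P=P\times Q$, with Levi $\Lambda=L\times M$ and $R_u\mathcal P=R_uP\times R_uQ$.
- $H=L$, with $\theta\colon L\to L\times M$, $\theta(x)=(x,\varphi(x))$, and $U_H=U_L$.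

By (2), $(A^{R_u\mathcal P})^{\theta(U_L)}=k[G]^{U'}$, and this is $R_{\mathsf{zip}}$ by Proposition 1. So $R_{\mathsf{zip}}$ is finitely generated. $\blacksquare$

**Remark.** The proof that $k[G]^{U'}$ is finitely generated uses only that $\varphi\colon L\to M$ is a homomorphism of algebraic groups. So it remains valid for arbitrary parabolics $P,Q$ with Levis $L,M$ and any homomorphism $L\to M$, over any algebraically closed field, with $U'$ given by (2).

## 8. Modules, dimension, factoriality and weights

We now prove the four parts of Theorem 2.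

**Part 1: finite modules.** *Step 1: reduction to invariants.* The purpose is to extend Proposition 1 to vector-valued functions. For a finite-dimensional $B$-module $W$ put $\mathrm{ind}_B^P(W)=\{f\in k[P]\otimes W:f(xb)=b^{-1}f(x)\ \forall b\in B\}$, with left translation. The tensor identity
$$V\otimes V_I(\lambda)\cong\mathrm{ind}_B^P(V|_B\otimes\lambda),\qquad v\otimes f\mapsto\bigl(x\mapsto f(x)\,x^{-1}v\bigr)$$
holds: the right side satisfies $f(xb)b^{-1}x^{-1}v=\lambda(b)^{-1}b^{-1}\bigl(f(x)x^{-1}v\bigr)$; the map is $P$-equivariant, since $qv\otimes qf$ goes to $x\mapsto f(q^{-1}x)x^{-1}qv$; and it has the inverse $f\mapsto(x\mapsto xf(x))$.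

Sections of the bundle of $\mathrm{ind}_B^P(W)$ correspond to the morphisms $F\colon G\to W$ with
$$F(e\cdot g)=xF(g)\qquad\forall e=(x,y)\in E'.\tag{5}$$
This is the argument of Section 2. Given $f$, put $F(g)=f(g)(1)$; then $F(e\cdot g)=f(g)(x^{-1})=xf(g)(1)$ for $e\in E'$, and $f(g)(x)=F(\sigma(x)^{-1}\cdot g)$. Conversely, given (5), this formula defines $f$ with $f(g)(xb)=b^{-1}f(g)(x)$, a linear condition, so $f\in\mathrm{ind}_B^P(W)\otimes k[G]$. For $e=\sigma(x_0)(1,u)$, the identity $\sigma(x)^{-1}e=(1,u')\sigma(x_0^{-1}x)^{-1}$ and invariance of $F$ under $(1,u')$ give $f(e\cdot g)=x_0f(g)$.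

Let $E'$ act on $k[G]\otimes W$ by $(e*F)(g)=xF(e^{-1}\cdot g)$, and put $\mathcal M(W)=(k[G]\otimes W)^{U'}$, where $U'$ acts on $W$ through the first projection to $R_u(B)$. Take $W=V|_B\otimes\lambda$. As $\lambda$ is trivial on $R_u(B)$, (5) says that $F\in\mathcal M(V|_B)$ and, for $t\in T$, $F(\sigma(t)\cdot g)=\lambda(t)\,tF(g)$, where $t$ acts on $V$. The second condition says that $F$ is an eigenvector of weight $-\lambda$ for the action $*$ of $\sigma(T)$ on $\mathcal M(V|_B)$ (which is $T$-stable since $U'$ is normal in $E'$). Summing over all $\lambda$,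
$$\bigoplus_\lambda H^0(G\text{-}\mathtt{Zip}^\mu,\mathcal V(\rho)\otimes\mathcal V_I(\lambda))\cong\mathcal M(V|_B),$$
compatibly with the action of $R_{\mathsf{zip}}=k[G]^{U'}$, which is multiplication of functions on both sides.

*Step 2: induction on $\dim W$.* The purpose is to reduce to one-dimensional modules. If $\chi$ is a character of $B$, then $R_u(B)$ acts trivially on it, and $\mathcal M(\chi)\cong R_{\mathsf{zip}}$. By the Lie–Kolchin theorem, a $B$-module $W$ of dimension at least $2$ has a $B$-stable line $W_1$; put $W_2=W/W_1$. Invariants are left exact, so $0\to\mathcal M(W_1)\to\mathcal M(W)\to\mathcal M(W_2)$ is exact. By Theorem 1, $R_{\mathsf{zip}}$ is noetherian. By induction $\mathcal M(W_2)$ is finitely generated, so the image of $\mathcal M(W)$ in it is, and hence so is $\mathcal M(W)$. $\square$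

**Part 2: normality and dimension.** *Normality.* $R_{\mathsf{zip}}=k[G]^{U'}$ is a subring of the normal domain $k[G]$. An element of its fraction field integral over it lies in $k[G]$ by normality, and is $U'$-invariant, so it lies in $k[G]^{U'}$.

*The fraction field.* To count dimensions we need $\mathrm{Frac}(k[G]^{U'})=k(G)^{U'}$. Let $f\in k(G)^{U'}$. The ideal $\{a\in k[G]:af\in k[G]\}$ is nonzero and $U'$-stable, since $(ua)f=u(af)$ for $u\in U'$. A nonzero rational module of a unipotent group has a nonzero fixed vector, so the ideal contains a nonzero $a\in k[G]^{U'}$. Then $af\in k[G]^{U'}$ and $f=(af)/a$.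

*The count.* The group $E$ has finitely many orbits on $G$ (Pink–Wedhorn–Ziegler, *Algebraic zip data*, Doc. Math. 16 (2011)), and $\dim E=\dim P+\dim R_uQ=\dim P+\dim R_uP_+=\dim G$. So one orbit is open in $G$, and its points have finite stabilizers in $E$, hence in $U'$. The generic $U'$-orbits therefore have dimension $\dim U'$, and Rosenlicht's theorem gives
$$\mathrm{trdeg}\,k(G)^{U'}=\dim G-\dim U'=(\dim R_uP+\dim R_uQ+\dim L)-(\dim R_uP+\dim R_uQ+\dim U_L)=\dim B_L,$$
because $\dim L=\dim U_L+\dim B_L$. As $R_{\mathsf{zip}}$ is a finitely generated domain, this is its Krull dimension, and an algebra with $n$ generators has dimension at most $n$. For $\mathrm{Sp}_4$ Siegel, $L\simeq\mathrm{GL}_2$ gives $\dim B_L=3$, and the polynomial ring in three variables quoted in Section 1 attains the bound. $\square$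

**Part 3: factoriality.** If $\mathrm{Pic}(G)=0$, then $k[G]$ is a UFD, since $G$ is smooth and affine.

*Step 1: units of $k[G]$, and prime factors in $k[G]$ of nonzero $F\in R_{\mathsf{zip}}$, are $U'$-invariant.* This is what transports factorizations. Let $f$ be such an element and $Z=\mathrm{div}(f)$, empty if $f$ is a unit. If $f$ is a prime factor of $F$, then $U'$ preserves the divisor of $F$; being connected, it preserves each of the finitely many components, in particular $Z$. On $U'\times G$ consider $\Psi(e,g)=f(e^{-1}\cdot g)$. Since $(e,g)\mapsto(e,e^{-1}\cdot g)$ is an automorphism of $U'\times G$ and pulls $1\otimes f$ back to $\Psi$, the divisor of $\Psi$ is reduced, with support $\{(e,g):e^{-1}\cdot g\in Z\}=U'\times Z$. So it equals the divisor of $1\otimes f$, and $\Psi=c\cdot(1\otimes f)$ with $c$ a unit of $k[U'\times G]$. As a variety $U'\cong R_uP\times R_uQ\times U_L$ is an affine space, so $c$ is a unit of $k[G][t_1,\dots,t_N]$, and therefore $c\in k[G]^\times$. Setting $e=1$ gives $f=cf$, so $c=1$. Hence $f(e^{-1}\cdot g)=f(g)$ for all $e\in U'$.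

*Step 2: primes stay prime.* If $a,f\in R_{\mathsf{zip}}$, $f\ne0$ and $a=fb$ with $b\in k[G]$, then $b=a/f$ is $U'$-invariant, so $b\in R_{\mathsf{zip}}$. So a prime $f$ of $k[G]$ lying in $R_{\mathsf{zip}}$ is prime in $R_{\mathsf{zip}}$: if it divides $a_1a_2$ there, it divides some $a_i$ in $k[G]$, hence in $R_{\mathsf{zip}}$; and it is not a unit. Now factor a nonzero nonunit $F\in R_{\mathsf{zip}}$ in $k[G]$ as a unit times primes. By Step 1 all factors lie in $R_{\mathsf{zip}}$, and so does the inverse of the unit, again by Step 1. So $F$ is a unit times a product of primes of $R_{\mathsf{zip}}$, and at least one prime occurs. A domain in which every nonzero nonunit is a product of primes is a UFD. $\square$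

**Part 4: weights.** The domain $R_{\mathsf{zip}}$ is generated by finitely many nonzero homogeneous elements. A nonzero graded piece contains a nonzero monomial in them, and every monomial is nonzero. So the set of $\lambda$ with nonzero piece is the monoid generated by the degrees of the generators. Now let $\Gamma\subset X^*(T)$ be a finitely generated submonoid, so that $k[\Gamma]$ is a finitely generated algebra, with basis vectors $e^{\lambda'}$, $\lambda'\in\Gamma$. Let the torus $T$ act on the finitely generated algebra $R_{\mathsf{zip}}\otimes k[\Gamma]$ with weight $\lambda$ on the degree-$\lambda$ part of $R_{\mathsf{zip}}$ and weight $-\lambda'$ on $e^{\lambda'}$. The algebra of invariants is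
$$\bigoplus_{\lambda\in\Gamma}H^0(G\text{-}\mathtt{Zip}^\mu,\mathcal V_I(\lambda))\otimes e^\lambda\cong\bigoplus_{\lambda\in\Gamma}H^0(G\text{-}\mathtt{Zip}^\mu,\mathcal V_I(\lambda)),$$
and it is finitely generated by Fact N. $\blacksquare$
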